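# Locally finite $\kappa$-maximal cofinitary groups: forcing with orbit swaps

## 1. Swapping two orbits

Let $K$ be a group of permutations of a set $X$, acting on the left. Let $L\le K$, and let $x',y\in X$ be points such that no non-identity element of $L$ fixes $x'$ or $y$, and $Lx'\cap Ly=\emptyset$. The *orbit swap* of $x'$ and $y$ along $L$ is the permutation $t$ of $X$ with
$$t(lx')=ly,\qquad t(ly)=lx'\quad(l\in L),\qquad t(z)=z\ \text{ for } z\notin Lx'\cup Ly. \tag{1}$$
It is well defined: $l$ is determined by $lx'$ and by $ly$ because the stabilizers are trivial, and the two orbits are disjoint. Clearly $t^2=1$. Moreover $t$ commutes with every $l'\in L$: we have $l't(lx')=l'ly=t(l'lx')$, the same holds with $x'$ and $y$ exchanged, and $L$ maps the complement of $Lx'\cup Ly$, where $t$ is the identity, to itself.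

Here is what $t$ is for. Let $e\in K$, let $x\in X$ with $ex=x'$, and suppose $x\notin Lx'\cup Ly$. Then $t^{-1}$ fixes $x$, $e$ sends $x$ to $x'$, and $t$ sends $x'$ to $y$. So
$$t\,e\,t^{-1}(x)=y. \tag{2}$$
Conjugation by $t$ redirects $e$ at the point $x$ to a prescribed value $y$, and does not change $L$ at all. We shall build a group of permutations of a cardinal $\kappa$ by forcing, and we shall want no further permutation $f$ of $\kappa$ to fit into it. With $y=f(x)$, equation (2) makes a generator agree with $f$ at $x$. A generator agreeing with $f$ at $\kappa$ many points will be enough to exclude $f$.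

The price is that $t$ has to enter the group, and we want the group to be locally finite.

**Definition.** A group is *locally finite* if every finitely generated subgroup of it is finite.

So the question is whether $\langle K,t\rangle$ is locally finite when $K$ is. Our tool is the following.

**Fact 1.** A finitely generated permutation group $\Delta$ whose orbits all have size $\le N<\omega$ is finite.

*Proof.* Since $\Delta$ is finitely generated, it has only finitely many homomorphisms to $\mathrm{Sym}(n)$, $n\le N$. Each kernel has finite index, so the intersection of all the kernels has finite index. The action on an orbit of size $n$ is, after labeling the orbit, one of these homomorphisms. So the intersection acts trivially on every orbit, that is, it is $\{1\}$. Hence $\Delta$ is finite. $\square$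

**The case of finite $L$.** If $K$ is locally finite and $L$ is finite, then $\langle K,t\rangle$ is locally finite. Indeed, finitely many elements of $\langle K,t\rangle$ are words in $t$ and in finitely many elements of $K$, and the latter lie in a finite $K_0\le K$. The set $S=K_0(Lx'\cup Ly)$ is finite and invariant under $K_0$. It is invariant under $t$ because it contains every point that $t$ moves. Points outside $S$ have $K_0$-orbits that $t$ does not touch. So the orbits of $\langle K_0,t\rangle$ have size at most $\max(|S|,|K_0|)$, and Fact 1 applies.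

**An infinite $L$ for which this fails.** Let $V$ be the group of finitely supported functions $\mathbb Z\to\mathbb Z/2$, with the shift $(\varphi v)(n)=v(n-1)$. Let $X=V\times\{0,1,2\}$. For $u\in V$ let $\lambda_u(v,i)=(u+v,i)$, let $L=\{\lambda_u:u\in V\}$, and let
$$g(v,0)=(\varphi v,1),\qquad g(v,1)=(\varphi^{-1}v,0),\qquad g(v,2)=(v,2).$$
Then $g^2=1$. The group $K=\langle L,g\rangle$ is locally finite. To see this, let $B$ be the group of all maps $\tau_{u_0,u_1,u_2}:(v,i)\mapsto(v+u_i,i)$. It is abelian, all its elements satisfy $\tau^2=1$, and a direct computation gives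
$$g\,\tau_{u_0,u_1,u_2}\,g=\tau_{\varphi^{-1}u_1,\ \varphi u_0,\ u_2}.$$
So $K\le B\cup Bg$. Finitely many elements $b_i$ or $b_ig$ of $B\cup Bg$ lie in $B_0\cup B_0g$, where $B_0$ is generated by the $b_i$ and the $gb_ig$; this $B_0$ is finite and normalized by $g$.

The group $L$ acts freely on $X$. Take $x'=(0,0)$ and $y=(0,1)$. Then $t$ swaps $(v,0)\leftrightarrow(v,1)$ and fixes all $(v,2)$, so
$$tg(v,0)=t(\varphi v,1)=(\varphi v,0).$$
As $\varphi$ has infinite order, so has $tg$. So $\langle K,t\rangle$ is not locally finite.

What goes wrong is this. The element $g$ matches $lx'$ with $my$ through the rule $\lambda_u\mapsto\lambda_{\varphi u}$, and $t$ makes it possible to iterate this rule. Suppose that instead $glz_1=mz_2$ always implied $m\in TlD$, where $T$ and $D$ are finite *subgroups* of $K$ that do not depend on $l,m$. The double cosets $TlD$ partition $K$ and have at most $|T||D|$ elements each, so iterating would never leave a finite set. The shift has no such control, even with finite sets instead of subgroups. Every element of $K$ acts on the copy $V\times\{2\}$ as a translation.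 So $\lambda_{\varphi u}\in T\lambda_uD$ for all $u$, with $T,D\subseteq K$ finite, would put all $\varphi u-u$ in a finite set. But $u\mapsto \varphi u-u$ is injective on $V$, since $\varphi u=u$ forces $u$ to be constant, hence $0$; and $V$ is infinite.

Finite double coset control is the condition that we shall build into the forcing.

## 2. Cofinitary groups on $\kappa$

Throughout, $\kappa$ is a regular uncountable cardinal with $\kappa^{<\kappa}=\kappa$. For $\kappa=\omega_1$ the last hypothesis is CH, because $\omega_1^{\omega}=2^{\omega}$. In general it says that $\kappa$ has only $\kappa$ subsets of size $<\kappa$; in particular $2^\lambda\le\kappa$ for $\lambda<\kappa$. Let $S(\kappa)$ be the group of all permutations of $\kappa$.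

**Definition.** A permutation $f\in S(\kappa)$ is *$\kappa$-cofinitary* if it has fewer than $\kappa$ many fixed points. A subgroup $G\le S(\kappa)$ is *$\kappa$-cofinitary* if every non-identity element of $G$ is $\kappa$-cofinitary. It is a *$\kappa$-maximal cofinitary group* if, moreover, no subgroup of $S(\kappa)$ properly containing $G$ is $\kappa$-cofinitary.

**Definition.** A permutation group $\Gamma$ *acts freely on* $Z$ if $Z$ is $\Gamma$-invariant and no non-identity element of $\Gamma$ fixes a point of $Z$.

A transposition is not $\kappa$-cofinitary: it fixes $\kappa$ many points. A group of size $\kappa$ acting on itself by left multiplication, transported to $\kappa$ by a bijection, is $\kappa$-cofinitary, since it acts freely. For instance, let $E=\bigoplus_{\kappa}\mathbb F_4$ act on itself by translations. This group is locally finite, but it is not maximal. Pick $\omega\in\mathbb F_4\setminus\{0,1\}$ and adjoin the map $v\mapsto\omega v$. The elements of the larger group are the maps $v\mapsto\omega^kv+u$. If $\omega^k\neq1$, such a map has exactly one fixed point, because $1-\omega^k$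 is invertible. So the larger group is still $\kappa$-cofinitary (and locally finite). In fact no group of size $\kappa$ can be maximal; this is part (ii) of Theorem B below.

The question, from Vera Fischer and Corey Bacal Switzer, "The Structure of $\kappa$-Maximal Cofinitary Groups", arXiv:2104.03791 (2021), is whether it is consistent that there is a locally finite $\kappa$-maximal cofinitary group. In the case $\omega$ (finitely many fixed points, subgroups of $S(\omega)$), Kastermans showed that it is consistent that there is a locally finite maximal cofinitary group. For $\kappa$ the answer is yes.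

**Theorem A.** Assume $\kappa$ is regular uncountable and $\kappa^{<\kappa}=\kappa$. There is a ${<}\kappa$-closed $\kappa^+$-c.c. forcing $\mathbb P$ of size $\kappa^+$ forcing that there is a locally finite $\kappa$-maximal cofinitary group $G$ with $|G|=\kappa^+$.

**Theorem B.** (i) The forcing of Theorem A does not change $2^\kappa$, so $|G|=\kappa^+<2^\kappa$ is consistent with $2^\kappa$ arbitrarily large. (ii) Under the standing hypotheses, every $\kappa$-maximal cofinitary group has size at least $\kappa^+$. For the group $G$ of Theorem A: (iii) every locally finite group of size $<\kappa$ embeds into $G$; (iv) every permutation of a finite $F\subseteq\kappa$ is the restriction to $F$ of an element of $G$.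

Theorem B is additional information; Theorem A alone answers the question. We use these textbook facts.

- A ${<}\kappa$-closed forcing (decreasing sequences of length $<\kappa$ have lower bounds) adds no new sequences of length $<\kappa$ of ground model elements. So it preserves cardinals $\le\kappa$, the regularity of $\kappa$, and $\kappa^{<\kappa}=\kappa$.
- A $\kappa^+$-c.c. forcing (all antichains have size $\le\kappa$) preserves cardinals $\geq\kappa^+$. In it, every subset of $\kappa\times\kappa$ in the extension has a nice name, built from one antichain for each element of $\kappa\times\kappa$; so at most $\kappa$ conditions occur in a nice name.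
- An automorphism $\pi$ of a forcing acts on names, and $p\Vdash\psi(\dot f)$ iff $\pi(p)\Vdash\psi(\pi(\dot f))$. If $\pi$ fixes every condition that occurs in a nice name $\dot f$, then $\pi(\dot f)=\dot f$.
- Fodor's lemma: a regressive function on a stationary subset of $\kappa^+$ is constant on a stationary subset.

## 3. Approximations, and the twisted amalgam

The generators of $G$ will be $h_a$, $a\in I$, where
$$I=\kappa^+\times\kappa,\qquad \mathrm{lev}(\nu,\xi)=\nu,\qquad I_{<\nu}=\nu\times\kappa,\qquad s_{<\nu}=s\cap I_{<\nu}\ \ (s\subseteq I).$$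
A natural first forcing uses approximations $p=(\delta_p,s_p,(h^p_a)_{a\in s_p})$ with the following properties.

- **(C1)** $\delta_p<\kappa$, $s_p\subseteq I$, $|s_p|<\kappa$, and $h^p_a\in\mathrm{Sym}(\delta_p)$ for $a\in s_p$. Put $K_p[s]=\langle h^p_a:a\in s\rangle$ for $s\subseteq s_p$, and $K_p=K_p[s_p]$.
- **(C2)** $K_p$ is locally finite.
- **(C3)** (Independence) $h^p_a\notin K_p[(s_p)_{<\mathrm{lev}(a)}]$ for all $a\in s_p$.

Note $|K_p|<\kappa$, since $K_p$ has fewer than $\kappa$ generators and $\kappa$ is uncountable; and $K_p[\emptyset]=\{1\}$. For the order we require $\delta_p\le\delta_q$, $s_p\subseteq s_q$, $h_a^q\restriction\delta_p=h_a^p$ for $a\in s_p$, and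

- **(E)** the restriction map $K_q[s_p]\to K_p$ is injective (hence an isomorphism), and $K_q[s_p]$ acts freely on $\delta_q\setminus\delta_p$.

Clause (E) is the source of cofinitariness: a non-identity element of the group generated by the $h_a$, $a\in s_p$, gets no fixed points outside $\delta_p$. The isomorphism in (E) carries local finiteness from $K_p$ to the limit.

Now try to prove maximality. Let $\dot f$ name a permutation outside $G$ such that $\langle G,\dot f\rangle$ is $\kappa$-cofinitary, and suppose that $\dot f$ involves only indices of level $<\nu$. Let $a$ be an index of level $\nu$. Given $p$ with $a\in s_p$, we want $q\le p$ forcing $h_a(x)=\dot f(x)$ for some new $x$. We cannot simply pick $r\le p$ deciding $\dot f(x)=y$ and then set $h_a(x)=y$: the value $h^r_a(x)$ is already fixed in $r$. But $\dot f$ knows nothing about indices of level $\ge\nu$. So put $w=(s_p)_{<\nu}$ and $A=s_p\setminus w$, choose a disjoint copy $A'$ of $A$ by a level-preserving bijection $\sigma:A\to A'$, and let $\bar p$ be the copy of $p$ with $A'$ in place of $A$. Choose $r\le\bar p$ deciding $\dot f(x)=y$,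 where $s_r\cap A=\emptyset$, and then combine $r$ with $p$. The obvious combination sets $h_b=h^r_{\sigma(b)}$ for $b\in A$, and then $h_a(x)=ex$ where $e=h^r_{\sigma(a)}$. We want $y$ instead. There is freedom to twist:
$$h_b=t\,h^r_{\sigma(b)}\,t^{-1}\quad(b\in A).$$
For this to extend $p$ we want $t$ to be the identity on $\delta_p$. For the generators $h_b$, $b\in w$, which belong to both $p$ and $r$, we want $t$ to commute with $L=K_r[w]$. If $t$ fixes $x$ and sends $x'=ex$ to $y$, commuting with $L$ forces $t(lx')=ly$. So the orbit swap along $L$ is the natural $t$. That $t$ fixes $x$ needs $x\notin Lx'$, which is where independence (C3) will be used.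

The exact obstacle is local finiteness of $\langle K_r,t\rangle$. All that the argument knows about $r,x,y$ is that $r\le\bar p$ and (as we shall see) that $y\notin K_r[s_{\bar p}]x$. This is not enough. Take $X,V,L,g$ from Section 1. On $X\times\{0,1\}$ let $L$ and $g$ act on the first factor, and let $e$ flip the second. Since $e$ commutes with $L$ and $g$, the group $\langle L,g,e\rangle$ is locally finite. Let the old points be $V\times\{2\}\times\{0,1\}$, identified with $\omega$, and the new points $V\times\{0,1\}\times\{0,1\}$, identified with $[\omega,\omega+\omega)$. Give indices of level $0$, forming the set $w$, to the maps $\lambda_u$ for $u$ in the standard basis of $V$, an index of level $1=\nu$ to $e$, and an index of level $2$ to $g$. Let $\bar p$ consist of the old points and the generators of $\langle L,e\rangle$, and let $r$ consist of everything.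

Clause (C3) holds: basis translations are not $1$; $e\notin L$ because $e$ changes the last coordinate; and $g\notin\langle L,e\rangle$ because $g$ moves copy $0$ to copy $1$. Clause (E) for $r\le\bar p$ holds: an element $\lambda_ue^k$ acts on all points by adding $u$ to the $V$-coordinate and $k$ to the last one, so it is determined by its action on the old points and is either $1$ or without fixed points. Now let $x=(0,0,1)$, $x'=ex=(0,0,0)$, $y=(0,1,0)$. Then $\langle L,e\rangle x=V\times\{0\}\times\{0,1\}\not\ni y$, but $tg(v,0,0)=(\varphi v,0,0)$, so $tg$ has infinite order. The twisted amalgam is not locally finite.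

## 4. Promises

The remedy is that, before $r$ is chosen, we make a promise binding all later conditions: from now on, the group generated by the indices in $s_{\bar p}$ must be under finite double coset control on the new points.

**Definition.** A *condition* is $p=(\delta_p,s_p,(h^p_a)_{a\in s_p},\Pi_p)$ satisfying (C1), (C2), (C3) and

- **(C4)** $\Pi_p$ is a set of fewer than $\kappa$ pairs $(\gamma,u)$ with $\gamma\le\delta_p$ and $u\subseteq s_p$, called *promises*. For all $(\gamma_1,u_1),(\gamma_2,u_2)\in\Pi_p$ (possibly equal), all $z_1\in\delta_p\setminus\gamma_1$, $z_2\in\delta_p\setminus\gamma_2$ and $g\in K_p$ there are finite $T,D\subseteq K_p$ such that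
$$l\in K_p[u_1],\quad m\in K_p[u_2],\quad g\,l\,z_1=m\,z_2\ \Longrightarrow\ m\in T\,l\,D. \tag{3}$$

Put $q\le p$ iff $\delta_p\le\delta_q$, $s_p\subseteq s_q$, $\Pi_p\subseteq\Pi_q$, $h^q_a\restriction\delta_p=h^p_a$ for $a\in s_p$, and (E) holds. Let $\mathbb P$ be the set of conditions with this order.

The sets $T,D$ may depend on $g,z_1,z_2$ and on the two promises, but not on $l,m$. Three examples show the content of (3). If $K_p$ is finite, (3) always holds with $T=K_p$, $D=\{1\}$. If $K_p$ acts on itself by left multiplication, then $glc_1=mc_2$ gives $m=g\,l\,c_1c_2^{-1}$, so $T=\{g\}$ and $D=\{c_1c_2^{-1}\}$ work. The $r$ of Section 3 cannot satisfy (C4) if it contains the promise $(\omega,s_{\bar p})$: with $z_1=x'$, $z_2=y$ we have $g\lambda_ux'=\lambda_{\varphi u}y$ for all $u$. Every element of $K_r$ acts on the old points $V\times\{2\}\times\{0,1\}$ by adding constants to the $V$-coordinate and to the last coordinate. So $\lambda_{\varphi u}\in T\lambda_uD$ with finite $T,D$ would again put all $\varphi u-u$ in a finite set.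

**Transitivity of the order.** Let $r\le q\le p$. The restriction $K_r[s_p]\to K_q[s_p]\to K_p$ is a composition of injective maps. The set $\delta_r\setminus\delta_p$ is $K_r[s_p]$-invariant because $h^r_a$ extends $h^p_a\in\mathrm{Sym}(\delta_p)$ for $a\in s_p$. Let $1\ne g\in K_r[s_p]$. It has no fixed point in $\delta_r\setminus\delta_q$, since $g\in K_r[s_q]$. Its restriction to $\delta_q$ is a non-identity element of $K_q[s_p]$, so it has none in $\delta_q\setminus\delta_p$. The remaining requirements are clear.

**Renaming.** The empty condition exists. A permutation $\pi$ of $I$ is *level-preserving* if $\mathrm{lev}(\pi(a))=\mathrm{lev}(a)$ for all $a$. It induces an automorphism of $\mathbb P$, $p\mapsto\pi(p)$, by renaming: $\delta_{\pi(p)}=\delta_p$, $s_{\pi(p)}=\pi[s_p]$, $h^{\pi(p)}_{\pi(a)}=h^p_a$, $\Pi_{\pi(p)}=\{(\gamma,\pi[u]):(\gamma,u)\in\Pi_p\}$. This is because indices enter the definitions only through equality and the relation $\mathrm{lev}(a)<\mathrm{lev}(b)$. If $\pi$ fixes $s_p$ pointwise, then $\pi(p)=p$.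

**Lemma 2.** $\mathbb P$ is ${<}\kappa$-closed.

*Proof.* The purpose is to check that unions work. Let $\langle p_i:i<\eta\rangle$ be decreasing, $\eta<\kappa$ a limit. Let $p$ be the coordinatewise union: $\delta=\sup_i\delta_{p_i}$, $s=\bigcup_i s_{p_i}$, $h_a=\bigcup\{h^{p_i}_a:a\in s_{p_i}\}$, $\Pi=\bigcup_i\Pi_{p_i}$. Let $K=\langle h_a:a\in s\rangle$, and write $K[s']=\langle h_a:a\in s'\rangle$. By regularity of $\kappa$, (C1) holds and $|\Pi|<\kappa$.

Let $g\in K[s_{p_i}]$ be trivial on $\delta_{p_i}$. For $j\ge i$ the restriction $g\restriction\delta_{p_j}$ lies in $K_{p_j}[s_{p_i}]$ and is trivial on $\delta_{p_i}$, so it is $1$ by (E) for $p_j\le p_i$. Hence $g=1$. So restriction gives $K[s_{p_i}]\cong K_{p_i}$, and $K=\bigcup_iK[s_{p_i}]$, an increasing union of locally finite groups, is locally finite. This is (C2).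

For (C3): if $h_a$ is a word in finitely many $h_b$ of levels below $\mathrm{lev}(a)$, all indices involved lie in some $s_{p_i}$, and restricting to $\delta_{p_i}$ gives a failure of (C3) for $p_i$.

For (C4): given two promises, $z_1,z_2$ and $g$, choose $i$ such that the promises are in $\Pi_{p_i}$, $z_1,z_2<\delta_{p_i}$ and $g\in K[s_{p_i}]$. Take finite $T,D\subseteq K_{p_i}$ as in (3) for $g\restriction\delta_{p_i}$, and lift them to $K[s_{p_i}]$ by the isomorphism. If $glz_1=mz_2$ with $l\in K[u_1]$, $m\in K[u_2]$, then $l,m\in K[s_{p_i}]$, and $m\in TlD$ holds after restriction to $\delta_{p_i}$, hence holds by injectivity.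

Finally $p\le p_i$. Injectivity was shown. Let $1\ne g\in K[s_{p_i}]$ and $z\in\delta\setminus\delta_{p_i}$, say $z\in\delta_{p_j}$ with $j\ge i$. Then $g\restriction\delta_{p_j}\ne1$ lies in $K_{p_j}[s_{p_i}]$, so $gz\ne z$ by (E) for $p_j\le p_i$. $\square$

**Lemma 3.** If $p$ is a condition and $u\subseteq s_p$, then adding $(\delta_p,u)$ to $\Pi_p$ gives a condition below $p$.

*Proof.* Every new case of (C4) involves a point $z\in\delta_p\setminus\delta_p=\emptyset$, so it is vacuous. Since $\delta_p$, $s_p$ and the $h_a^p$ are unchanged, (E) is trivial. $\square$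

A promise costs nothing when it is made. It only restricts the future.

## 5. The orbit swap under a promise

We first check that promises do what they were invented for.

**Lemma 4.** Let $r$ be a condition, $(\gamma,v)\in\Pi_r$, $L\le K_r[v]$, and $x',y\in\delta_r\setminus\gamma$ such that $x'$ and $y$ have trivial stabilizers in $L$ and $Lx'\cap Ly=\emptyset$. Let $t\in\mathrm{Sym}(\delta_r)$ be the orbit swap (1), and $\Gamma=\langle K_r,t\rangle$. Then:

(a) $\Gamma$ is locally finite.

(b) For $(\gamma_1,u_1),(\gamma_2,u_2)\in\Pi_r$, $z_i\in\delta_r\setminus\gamma_i$ and every $g\in\Gamma$ there are finite $T,D\subseteq K_r$ such that $l\in K_r[u_1]$, $m\in K_r[u_2]$, $glz_1=mz_2$ imply $m\in TlD$.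

(c) $t$ commutes with $L$.

*Proof.* Part (c) was shown in Section 1.

**Step (a).** We bound orbits. A finitely generated subgroup of $\Gamma$ lies in $\langle K_0,t\rangle$ for some finite $K_0\le K_r$, by local finiteness of $K_r$. So fix a finite $K_0\le K_r$. For $l,l'\in L$ put
$$l\sim l'\quad\text{iff}\quad glz=l'z'\ \text{ for some } g\in K_0,\ z,z'\in\{x',y\}.$$
For each of the finitely many triples $(g,z,z')$, (C4) for the pair $(\gamma,v),(\gamma,v)$ gives finite sets. Take the subgroup $T$ generated by all the left sets and the subgroup $D$ generated by all the right sets. They are finite because $K_r$ is locally finite, and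
$$l\sim l'\ \Longrightarrow\ l'\in TlD .$$
The double cosets of $T,D$ partition $K_r$. So each class $C$ of the equivalence relation on $L$ generated by $\sim$ lies in one double coset, and $|C|\le N:=|T||D|$.

Put $V_C=\bigcup_{l\in C}(K_0lx'\cup K_0ly)$. Then $|V_C|\le2N|K_0|$, and $V_C$ is $K_0$-invariant. It is also $t$-invariant. A point of $V_C$ moved by $t$ has the form $l'z'$ with $l'\in L$, $z'\in\{x',y\}$, since it lies in the support of $t$; and it has the form $glz$ with $l\in C$, $g\in K_0$, $z\in\{x',y\}$. So $l\sim l'$, hence $l'\in C$, and both $l'x'$ and $l'y$ are in $V_C$; the image under $t$ is one of them.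

The union $\bigcup_CV_C$ is $K_0$-invariant and contains $Lx'\cup Ly$. So a point outside it has a $K_0$-orbit disjoint from the support of $t$, and its orbit under $\langle K_0,t\rangle$ is this $K_0$-orbit. Therefore all orbits of $\langle K_0,t\rangle$ have size at most $\max(2N|K_0|,|K_0|)$, and $\langle K_0,t\rangle$ is finite by Fact 1.

**Step (b).** We follow one point along a word. Since $t^2=1$, we can write $g=g_ntg_{n-1}t\cdots tg_0$ with $g_i\in K_r$. Suppose $glz_1=mz_2$ with $l\in K_r[u_1]$, $m\in K_r[u_2]$. Apply the letters of $g$ to the point $lz_1$ one after the other. Record at which occurrences of $t$ the current point is actually moved, and whether it is then moved from $Lx'$ to $Ly$ or conversely. There are at most $3^n$ such patterns.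

Fix a pattern, with $k$ active occurrences of $t$. Occurrences of $t$ that do not move the point can be deleted, and the letters $g_i$ between consecutive active occurrences can be multiplied together. So there are $g^{(0)},\dots,g^{(k)}\in K_r$ and $\{y_i^-,y_i^+\}=\{x',y\}$ ($1\le i\le k$), depending only on the word and the pattern, and elements $l_1,\dots,l_k\in L$ such that
$$g^{(0)}lz_1=l_1y_1^-,\quad g^{(1)}l_1y_1^+=l_2y_2^-,\quad\dots,\quad g^{(k)}l_ky_k^+=mz_2 \tag{4}$$
(for $k=0$ just $g^{(0)}lz_1=mz_2$). Apply (C4) for $r$ to each equation: for $k\ge1$ to the pair $(\gamma_1,u_1),(\gamma,v)$ for the first, $(\gamma,v),(\gamma,v)$ for the middle ones, and $(\gamma,v),(\gamma_2,u_2)$ for the last; for $k=0$ to $(\gamma_1,u_1),(\gamma_2,u_2)$. This is allowed because $x',y\notin\gamma$ and $L\le K_r[v]$. We get finite $T_i,D_i\subseteq K_r$, independent of $l,m$ and the $l_i$, with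
$$l_1\in T_0lD_0,\quad l_2\in T_1l_1D_1,\quad\dots,\quad m\in T_kl_kD_k .$$
Hence $m\in(T_k\cdots T_0)\,l\,(D_0\cdots D_k)$. Let $T$ be the union over the finitely many patterns of the sets $T_k\cdots T_0$, and $D$ that of the sets $D_0\cdots D_k$. $\square$

The conditions that we build contain conjugates by $t$ of old groups. The next lemma handles (C4) for them once and for all.

**Lemma 5.** Let $r$ be a condition, $t\in\mathrm{Sym}(\delta_r)$ with $t^2=1$, and $\Gamma=\langle K_r,t\rangle$. Suppose that for all promises of $\Pi_r$, all $z_i\in\delta_r\setminus\gamma_i$ and all $g\in\Gamma$ there are finite $T,D\subseteq\Gamma$ such that $l\in K_r[u_1]$, $m\in K_r[u_2]$, $glz_1=mz_2$ imply $m\in TlD$. Let $(\gamma_i,u_i)\in\Pi_r$ and $e_i\in\{0,1\}$ for $i=1,2$, where $e_i=0$ or $t$ maps $\delta_r\setminus\gamma_i$ onto itself. Then for all $z_i\in\delta_r\setminus\gamma_i$ and $g\in\Gamma$ there are finite $T',D'\subseteq\Gamma$ such that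
$$l\in t^{e_1}K_r[u_1]t^{-e_1},\quad m\in t^{e_2}K_r[u_2]t^{-e_2},\quad glz_1=mz_2\ \Longrightarrow\ m\in T'lD'.$$

*Proof.* Write $l=t^{e_1}l_0t^{-e_1}$ and $m=t^{e_2}m_0t^{-e_2}$ with $l_0\in K_r[u_1]$, $m_0\in K_r[u_2]$. The equation $glz_1=mz_2$ becomes
$$(t^{-e_2}gt^{e_1})\,l_0\,(t^{-e_1}z_1)=m_0\,(t^{-e_2}z_2),$$
and $t^{-e_i}z_i\in\delta_r\setminus\gamma_i$. The hypothesis, applied to $t^{-e_2}gt^{e_1}\in\Gamma$ and the points $t^{-e_i}z_i$, gives finite $T,D$ with $m_0\in Tl_0D$. Since $l_0=t^{-e_1}lt^{e_1}$, we get $m\in(t^{e_2}Tt^{-e_1})\,l\,(t^{e_1}Dt^{-e_2})$. $\square$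

## 6. Blocks of new points

We need a way to enlarge $\delta_p$, and involutions that live on the new points.

**Definition.** Let $p$ be a condition and $J\ne\emptyset$ a set with $|J|<\kappa$. Choose $\delta'<\kappa$ with $|\delta'\setminus\delta_p|=|K_p\times2\times J|$, and identify $\delta'\setminus\delta_p$ with $K_p\times2\times J$. Here $2=\{0,1\}=\mathbb Z/2$. Let $p'=p\langle J\rangle$ have $\delta_{p'}=\delta'$, $s_{p'}=s_p$, $\Pi_{p'}=\Pi_p$, with $h^p_a$ extended by $h_a(k,i,j)=(h^p_ak,i,j)$. We call $\delta'\setminus\delta_p$ the block, $K_p\times2\times\{j\}$ the block of $j$, and the sets with fixed $i$ its sheets. For $\chi:K_p\times J\to\mathbb Z/2$ let $t_\chi\in\mathrm{Sym}(\delta')$ be the identity on $\delta_p$, with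
$$t_\chi(k,i,j)=(k,\,i+\chi(k,j),\,j).$$

So $t_\chi^2=1$. A word in the generators of $K_{p'}$ acts on the block by left multiplication with its value in $K_p$. So the restriction $K_{p'}\to K_p$ is an isomorphism, with $g\in K_p$ acting by $g(k,i,j)=(gk,i,j)$. We identify $K_{p'}$ with $K_p$.

For example, if $K_p=\{1,h\}$ has two elements and $J=\{0\}$, the block has four points, $h$ flips the first coordinate, and $\chi\equiv1$ gives the $t_\chi$ that flips the second.

**Lemma 6.** Let $t=t_\chi$ and $\Gamma=\langle K_{p'},t\rangle$.

(a) There is a homomorphism $\theta:\Gamma\to K_p$ with $\theta\restriction K_{p'}=\mathrm{id}$ and $\theta(t)=1$, such that $g\in\Gamma$ acts on $\delta_p$ as $\theta(g)$ and $g(k,i,j)\in\{\theta(g)k\}\times2\times\{j\}$.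

(b) $\Gamma$ is locally finite.

(c) For promises in $\Pi_p$, $z_i\in\delta'\setminus\gamma_i$ and every $g\in\Gamma$ there are finite $T,D\subseteq K_{p'}$ such that $l\in K_{p'}[u_1]$, $m\in K_{p'}[u_2]$, $glz_1=mz_2$ imply $m\in TlD$.

(d) $p'$ is a condition and $p'\le p$.

*Proof.* (a) Let $\theta$ be restriction to $\delta_p$. The statements are true for the generators of $\Gamma$ and their inverses, hence for all products.

(b) A finitely generated subgroup of $\Gamma$ lies in $\langle K_0,t\rangle$ for some finite $K_0\le K_{p'}$. The orbits of $\langle K_0,t\rangle$ in $\delta_p$ are $K_0$-orbits; those in the block are contained in sets $K_0k\times2\times\{j\}$. So they have size $\le2|K_0|$, and Fact 1 applies.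

(c) The set $\delta_p$ is $\Gamma$-invariant, so if $glz_1=mz_2$ then $z_1,z_2$ both lie in $\delta_p$ or both lie in the block; otherwise $T=D=\emptyset$ works. In the first case the equation reads $\theta(g)lz_1=mz_2$ in $K_p$, and (C4) for $p$ gives $T,D$. In the second case let $c_1,c_2\in K_p$ be the first coordinates of $z_1,z_2$. Then $\theta(g)lc_1=mc_2$ by (a), so $m\in\{\theta(g)\}\,l\,\{c_1c_2^{-1}\}$.

(d) (C1) is clear. (C2) and (C3) follow from $K_{p'}\cong K_p$. (C4) is (c) with $g\in K_{p'}$. For (E): restriction is an isomorphism, and $gk=k$ implies $g=1$, so $K_{p'}$ acts freely on the block. $\square$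

**Lemma 7.** For all $a\in I$ and $\varepsilon<\kappa$ the sets $\{q:a\in s_q\}$ and $\{q:\delta_q\ge\varepsilon\}$ are dense.

*Proof.* Let $p$ be given. For the second set take $|J|=\max(|\varepsilon|,\omega)$ and $\mu=|K_p\times2\times J|$. The order type of $\delta'\setminus\delta_p$ may be any ordinal of cardinality $\mu$, so we can choose $\delta'=\delta_p+\mu+\varepsilon\ge\varepsilon$. Then $p\langle J\rangle$ is as required.

For the first set let $a\notin s_p$. Take $J=\{0\}$, $\chi\equiv1$, $t=t_\chi$, and add $h_a=t$ to $p'=p\langle J\rangle$. The new group is $\Gamma$. (C2) is Lemma 6(b), and (C4) is Lemma 6(c), as all promises are those of $p$. (C3) for $a$: $t\notin K_{p'}$, since $K_{p'}$ preserves the two sheets and $t$ does not. (C3) for $b\in s_p$: if $h_b\in\langle K_{p'}[(s_p)_{<\mathrm{lev}(b)}],t\rangle$, then applying $\theta$ gives $h^p_b\in K_p[(s_p)_{<\mathrm{lev}(b)}]$, contradicting (C3) for $p$. The new condition is below $p'$, because $\delta_{p'}$ and the action of the indices in $s_p$ are unchanged; and $p'\le p$. $\square$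

## 7. The chain condition

**Lemma 8.** $\mathbb P$ has the $\kappa^+$-c.c.

*Proof.* Let $p_\xi$ ($\xi<\kappa^+$) be conditions and $s_\xi=s_{p_\xi}$. We find two compatible ones.

**Step 1: thinning out.** The aim is a pair of isomorphic conditions whose non-common levels are separated. For $\mathrm{cf}(\xi)=\kappa$, the ordinal $\sup\{\mu+1:\mu\in\mathrm{lev}[s_\xi]\cap\xi\}$ is $<\xi$, since $|s_\xi|<\kappa$. By Fodor it equals a fixed $\nu$ on a stationary set of $\xi$, so there $\mathrm{lev}[s_\xi]\subseteq\nu\cup[\xi,\kappa^+)$. As $|I_{<\nu}|\le\kappa=\kappa^{<\kappa}$, we may pass to $\kappa^+$ many $\xi$ with $(s_\xi)_{<\nu}=w$ constant.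

Enumerate $s_\xi\setminus w$ lexicographically, so by increasing level first. The following data take at most $\kappa^{<\kappa}=\kappa$ values: the order type of $s_\xi\setminus w$ (an ordinal $<\kappa$); the pattern of equal levels; $\delta_{p_\xi}$; the permutations $h_a$ for $a\in w$ and for $a\in s_\xi\setminus w$ according to its place in the enumeration; and $\Pi_{p_\xi}$, coded as a set of fewer than $\kappa$ pairs consisting of an ordinal $<\kappa$ and a subset of the disjoint union of $w$ and the order type. So on a set of $\kappa^+$ many $\xi$ all data agree. Choose $\xi<\eta$ in this set with $\eta>\sup\mathrm{lev}[s_\xi]$. Write $p=p_\xi$, $p^*=p_\eta$, $A=s_p\setminus w$. There is a bijection $\sigma:s_p\to s_{p^*}$ that is the identity on $w$ and the enumeration-preserving map on $A$, and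
$$h^{p^*}_{\sigma(a)}=h^p_a,\qquad\delta_{p^*}=\delta_p,\qquad\Pi_{p^*}=\{(\gamma,\sigma[u]):(\gamma,u)\in\Pi_p\}.$$
It preserves the relation $\mathrm{lev}(a)<\mathrm{lev}(b)$: within $A$ by the pattern of equal levels, and between $w$ and $A$ because levels of $w$ are $<\nu$ and those of $A$ and $\sigma[A]$ are $\geq\nu$. All levels of $\sigma[A]$ are $\ge\eta$, so they exceed all levels of $s_p$.

**Step 2: an involution that separates the copies.** If we simply identified $h_{\sigma(a)}$ with $h_a$, then (C3) would fail at $\sigma(a)$ for $a\in A$, because $a$ has lower level than $\sigma(a)$. So we twist by an involution on a block. Put $L=K_p[w]$ and, for $b\in A$, $M_b=K_p[(s_p)_{<\mathrm{lev}(b)}]$. Then $L\le M_b$ and $h^p_b\notin M_b$. Let $J=A\cup\{\infty\}$, where $\infty\notin A$, let $p'=p\langle J\rangle$ and $t=t_\chi$, where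
$$\chi(k,b)=1\ \text{ iff }\ k\in M_b\quad(b\in A),\qquad\chi(k,\infty)=1\ \text{ for all }k .$$
On the block of $b$, $t$ commutes with $M_b$, since $M_b$ and its complement in $K_p$ are invariant under left multiplication by $M_b$. On the block of $\infty$, $t$ commutes with $K_{p'}$. On $\delta_p$, $t$ is the identity. So $t$ commutes with $L$ everywhere.

**Step 3: the common extension.** Let $c$ be an index of level above all levels of $s_p\cup s_{p^*}$. Define $q$ by $\delta_q=\delta_{p'}$, $s_q=s_p\cup s_{p^*}\cup\{c\}$, $\Pi_q=\Pi_p\cup\Pi_{p^*}$ and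
$$h^q_a=h^{p'}_a,\qquad h^q_{\sigma(a)}=t\,h^{p'}_a\,t^{-1}\quad(a\in s_p),\qquad h^q_c=t.$$
The two prescriptions agree on $w$, because $t$ commutes with $L$. The index $c$ puts $t$ into the group, so $K_q=\Gamma=\langle K_{p'},t\rangle$. (C1) is clear, and (C2) is Lemma 6(b).

**Step 4: (C3).** For $a\in s_p$ we have $(s_q)_{<\mathrm{lev}(a)}=(s_p)_{<\mathrm{lev}(a)}$, and (C3) holds for $p'$.

For $\sigma(b)$, $b\in A$: we have $(s_q)_{<\mathrm{lev}(\sigma(b))}=s_p\cup\sigma[(s_p)_{<\mathrm{lev}(b)}]$. So the relevant group is contained in $\langle K_{p'},tM_bt^{-1}\rangle$. On the block of $b$, $tM_bt^{-1}$ acts as $M_b$, so this group preserves the sheets there. But $th_bt^{-1}$ does not: since $h_b^{-1}\notin M_b$ and $1\in M_b$,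
$$(h_b^{-1},0,b)\ \stackrel{t^{-1}}{\longmapsto}\ (h_b^{-1},0,b)\ \stackrel{h_b}{\longmapsto}\ (1,0,b)\ \stackrel{t}{\longmapsto}\ (1,1,b).$$

For $c$: the relevant group is contained in $\langle K_{p'},tK_{p'}t^{-1}\rangle$, which preserves the sheets of the block of $\infty$, while $t$ does not.

**Step 5: (C4).** For $(\gamma,u)\in\Pi_p$ we have $K_q[u]=K_{p'}[u]$ and $K_q[\sigma[u]]=tK_{p'}[u]t^{-1}$. Since $t$ is the identity on $\delta_p\supseteq\gamma$, it maps $\delta_q\setminus\gamma$ onto itself. So every instance of (C4) for $\Pi_q$ is an instance of Lemma 5 for the condition $p'$, with $e_i=0$ for promises in $\Pi_p$ and $e_i=1$ for the others. The hypothesis of Lemma 5 is Lemma 6(c), and the finite sets are subsets of $\Gamma=K_q$.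

**Step 6: the order.** $K_q[s_p]=K_{p'}$, so $q\le p$ follows as $p'\le p$. For $q\le p^*$: since $t$ is the identity on $\delta_p$, $h^q_{\sigma(a)}\restriction\delta_p=h^p_a=h^{p^*}_{\sigma(a)}$. The group $K_q[s_{p^*}]=tK_{p'}t^{-1}$ is a conjugate of $K_{p'}$ by a permutation that is the identity on $\delta_p$ and preserves $\delta_q\setminus\delta_p$. As $K_{p'}$ acts faithfully on $\delta_p$ and freely on $\delta_q\setminus\delta_p$, so does the conjugate. Hence (E) holds. $\square$

By Lemmas 2 and 8, $\mathbb P$ preserves cardinals, and in the extension $\kappa$ is still regular uncountable with $\kappa^{<\kappa}=\kappa$. Also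
$$|\mathbb P|=(\kappa^+)^{<\kappa}=\kappa^+\cdot\kappa^{<\kappa}=\kappa^+ .$$
Here $\ge\kappa^+$ holds by Lemma 7. For $\le$: a function from some $\lambda<\kappa$ to $\kappa^+$ is bounded, so there are at most $\kappa^+\cdot\kappa^{<\kappa}$ of them; thus there are $\kappa^+$ choices for $s_p$, and then at most $\kappa$ choices for the rest of $p$.

## 8. The generic group

Let $\mathbb G$ be generic and $h_a=\bigcup\{h^p_a:p\in\mathbb G,\ a\in s_p\}$. By Lemma 7, $h_a\in S(\kappa)$ for all $a\in I$: it is a directed union of permutations of ordinals $\delta_p$, and these are unbounded in $\kappa$. Let $G=\langle h_a:a\in I\rangle$ and $G[s]=\langle h_a:a\in s\rangle$. For $p\in\mathbb G$: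

$$\text{restriction } G[s_p]\to K_p\text{ is an isomorphism, and } G[s_p]\text{ acts freely on }\kappa\setminus\delta_p. \tag{5}$$

Indeed, let $g\in G[s_p]$. For $q\in\mathbb G$ with $q\le p$, $g\restriction\delta_q$ lies in $K_q[s_p]$. If $g$ is trivial on $\delta_p$, then it is trivial on each such $\delta_q$ by (E), and these $\delta_q$ are unbounded in $\kappa$; so $g=1$. If $g\ne1$ and $z\in\kappa\setminus\delta_p$, choose such $q$ with $z<\delta_q$. We have $g\restriction\delta_q\ne1$, as $g$ is already non-trivial on $\delta_p$, so $gz\ne z$ by (E).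

Any finitely many elements of $G$ involve finitely many indices, and as $\mathbb G$ is directed and meets the dense sets of Lemma 7, they lie in one $G[s_p]$ with $p\in\mathbb G$. By (5) and (C2), $G$ is locally finite. By (5), each $1\ne g\in G$ has all its fixed points below some $\delta_p<\kappa$. So $G$ is $\kappa$-cofinitary.

Finally $|G|=\kappa^+$. There are $\kappa^+$ generators. If $\mathrm{lev}(b)<\mathrm{lev}(a)$, take $p\in\mathbb G$ with $a,b\in s_p$; by (C3), $h^p_a\notin K_p[(s_p)_{<\mathrm{lev}(a)}]\ni h^p_b$, so $h_a\ne h_b$.

## 9. Every outside permutation is met $\kappa$ many times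

It remains to prove that $G$ is maximal. Suppose not. If $G'\supsetneq G$ is $\kappa$-cofinitary and $f\in G'\setminus G$, then $\langle G,f\rangle\le G'$ is $\kappa$-cofinitary. So some $p_0\in\mathbb G$ forces that $\dot f\in S(\kappa)\setminus G$ and that $\langle G,\dot f\rangle$ is $\kappa$-cofinitary, where $\dot f$ is a nice name for a subset of $\kappa\times\kappa$. At most $\kappa$ conditions occur in $\dot f$. Fix $\nu<\kappa^+$ such that $s_{p_0}$ and all $s_q$, for $q$ occurring in $\dot f$, are subsets of $I_{<\nu}$. Then level-preserving permutations of $I$ that fix $I_{<\nu}$ pointwise fix $p_0$ and $\dot f$. Let $a=(\nu,0)$.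

**Claim 9.** For $\varepsilon<\kappa$, the set of $q$ with $q\Vdash\exists x\ge\varepsilon\ (h_a(x)=\dot f(x))$ is dense below $p_0$.

The Claim suffices. It implies that $h_a$ and $f$ agree at unboundedly many, hence $\kappa$ many, points. So $f^{-1}h_a\in\langle G,f\rangle$ has $\kappa$ many fixed points, so it is $1$, and $f=h_a\in G$, a contradiction.

*Proof of Claim 9.* Let $p\le p_0$ be given. By Lemma 7 we may strengthen $p$ and assume $a\in s_p$ and $\delta_p\ge\varepsilon$. Let $w=(s_p)_{<\nu}$ and $A=s_p\setminus w$; so $a\in A$, and all levels of $A$ are $\ge\nu$.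

**Step 1: a copy of $p$ and a promise.** We want to decide a value of $\dot f$ without touching the indices in $A$. Each level has $\kappa$ many indices, so we can choose $A'\subseteq I\setminus s_p$ and a level-preserving bijection $\sigma:A\to A'$. Extend $\sigma$ by the identity on $w$. Let $\pi$ be the permutation of $I$ that swaps $b\leftrightarrow\sigma(b)$ ($b\in A$) and fixes everything else, and let $\bar p=\pi(p)$. Then
$$s_{\bar p}=w\cup A',\quad h^{\bar p}_{\sigma(b)}=h^p_b\ (b\in s_p),\quad\delta_{\bar p}=\delta_p,\quad\Pi_{\bar p}=\{(\gamma,\sigma[u]):(\gamma,u)\in\Pi_p\},$$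
and $\bar p\le\pi(p_0)=p_0$. Let $\bar p^+\le\bar p$ be obtained by adding the promise $(\delta_p,s_{\bar p})$, using Lemma 3.

**Step 2: choosing $x$, $y$ and $r$.** We look for a point $x$ at which $f$ disagrees with the whole group of $\bar p$. Work in an extension by a generic $\mathbb G'\ni\bar p^+$, with corresponding group $G'$ and permutation $f=\dot f^{\mathbb G'}$. As $\bar p^+\le p_0$, we have $f\notin G'$, and $\langle G',f\rangle$ is $\kappa$-cofinitary. For each $g\in G'[s_{\bar p}]$ the element $f^{-1}g\ne1$ has fewer than $\kappa$ fixed points, and $|G'[s_{\bar p}]|<\kappa$. By regularity of $\kappa$ we can choose $x\ge\delta_p$ with $y:=f(x)\ge\delta_p$ and $x$ not a fixed point of any of these $f^{-1}g$. This means $y\notin G'[s_{\bar p}]x$. Choose $r\in\mathbb G'$ with $r\le\bar p^+$, $r\Vdash\dot f(x)=y$ and $x,y<\delta_r$. Then $y\notin K_r[s_{\bar p}]x$.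

**Step 3: freeing the indices in $A$, and a set of reserve points.** We may assume $s_r\cap A=\emptyset$. Otherwise let $\tau$ be a level-preserving permutation of $I$ that interchanges $A$ with some $A''$ disjoint from $s_r\cup s_p\cup A'$ and fixes everything else. It fixes $I_{<\nu}$ pointwise, and it fixes $s_{\bar p}=w\cup A'$ pointwise. So it fixes $\dot f$ and $\bar p^+$. Hence $\tau(r)\le\bar p^+$ and $\tau(r)\Vdash\dot f(x)=y$. Moreover $K_{\tau(r)}[s_{\bar p}]=K_r[s_{\bar p}]$, so still $y\notin K_{\tau(r)}[s_{\bar p}]x$. And $s_{\tau(r)}\cap A=\tau[s_r\cap A'']=\emptyset$. Replace $r$ by $\tau(r)$.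

Next replace $r$ by $r\langle\{0\}\rangle\le r$ (Lemma 6), and let $Z$ be the new block. This keeps $s_r$ and the orbit $K_r[s_{\bar p}]x$. So we may assume that there is a nonempty $K_r$-invariant set $Z\subseteq\delta_r\setminus\delta_p$ with $x,y\notin Z$ on which $K_r$ acts freely.

**Step 4: the orbit swap.** Put
$$H=K_r[s_{\bar p}],\qquad L=K_r[w]\le H,\qquad e=h^r_{\sigma(a)}\in H,\qquad x'=ex .$$
As $r\le\bar p$, $H$ preserves $\delta_p$ and acts freely on $\delta_r\setminus\delta_p$, which contains $x,x',y$. So $x'$ and $y$ have trivial stabilizers in $L$. As $y\notin Hx$, also $Lx'\cap Ly=\emptyset$. Since $(\delta_p,s_{\bar p})\in\Pi_r$, Lemma 4 applies with this promise to $L,x',y$. Let $t$ be the orbit swap and $\Gamma=\langle K_r,t\rangle$. The support $Lx'\cup Ly$ of $t$ lies in $\delta_r\setminus\delta_p$ and is disjoint from $Z$, as $Z$ is $K_r$-invariant and $x,y\notin Z$. So $t$ is the identity on $\delta_p$ and on $Z$; $t\ne1$; and $t$ commutes with $L$.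

To obtain (2) we need $x\notin Lx'\cup Ly$. If $x\in Ly$, then $y\in Hx$, which is false. If $x\in Lx'$, say $x=lex$ with $l\in L$, then $le=1$ by freeness, so $h^r_{\sigma(a)}=l^{-1}\in K_r[w]\le K_r[(s_r)_{<\nu}]$, while $\mathrm{lev}(\sigma(a))=\nu$; this contradicts (C3) for $r$. So by (2),
$$t\,e\,t^{-1}(x)=y. \tag{6}$$

**Step 5: the twisted amalgam.** Let $c\in I\setminus(s_r\cup A)$ with $\mathrm{lev}(c)=\nu$. Define $q$ by $\delta_q=\delta_r$, $s_q=s_r\cup A\cup\{c\}$, $\Pi_q=\Pi_r\cup\Pi_p$ and
$$h^q_b=h^r_b\ (b\in s_r),\qquad h^q_b=t\,h^r_{\sigma(b)}\,t^{-1}\ (b\in A),\qquad h^q_c=t.$$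
As $t$ commutes with $L$, the formula $h^q_b=th^r_{\sigma(b)}t^{-1}$ holds for all $b\in s_p=w\cup A$. So
$$K_q[u]=t\,K_r[\sigma[u]]\,t^{-1}\quad(u\subseteq s_p),\qquad K_q=\Gamma. \tag{7}$$

**Step 6: $q$ is a condition.** (C1) is clear, and (C2) is Lemma 4(a).

(C3): The group $\Gamma$ preserves $Z$, $K_r$ acts faithfully on $Z$, and $t\restriction Z=\mathrm{id}$. So restriction to $Z$ gives a homomorphism $\theta:\Gamma\to K_r$ with $\theta\restriction K_r=\mathrm{id}$ and $\theta(t)=1$. It maps $h^q_d\mapsto h^r_d$ for $d\in s_r$, $h^q_d\mapsto h^r_{\sigma(d)}$ for $d\in A$, and $h^q_c\mapsto1$. As $\sigma$ preserves levels and $A'\subseteq s_r$,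
$$\theta\big(K_q[(s_q)_{<\mu}]\big)\le K_r[(s_r)_{<\mu}]\quad\text{for all }\mu .$$
So a failure of (C3) for $q$ at $b\in s_r$ gives, on applying $\theta$, a failure for $r$ at $b$; a failure at $b\in A$ gives a failure for $r$ at $\sigma(b)$. For $c$: the levels of $A$ are $\ge\nu$, so $(s_q)_{<\nu}=(s_r)_{<\nu}$, and a failure would give $t\in K_r$. Then $t=\theta(t)=1$, a contradiction.

(C4): If $(\gamma,u)\in\Pi_p$, then $(\gamma,\sigma[u])\in\Pi_{\bar p}\subseteq\Pi_r$. By (7), $K_q[u]=tK_r[\sigma[u]]t^{-1}$, and as $\gamma\le\delta_p$, $t$ maps $\delta_r\setminus\gamma$ onto itself. For $(\gamma,u)\in\Pi_r$ we have $K_q[u]=K_r[u]$. So every instance of (C4) for $\Pi_q$ is an instance of Lemma 5 for the condition $r$: take $e_i=0$ for promises in $\Pi_r$, and, for promises $(\gamma,u)\in\Pi_p\setminus\Pi_r$, take $e_i=1$ and the promise $(\gamma,\sigma[u])$. The hypothesis of Lemma 5 is Lemma 4(b). The finite sets lie in $\Gamma=K_q$; this is why we put $t$ into the group by means of $c$.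

**Step 7: $q$ is below $r$ and below $p$.** $q\le r$ holds since $\delta_q=\delta_r$ and $K_q[s_r]=K_r$. For $q\le p$: as $t$ is the identity on $\delta_p$, $h^q_b\restriction\delta_p=h^{\bar p}_{\sigma(b)}=h^p_b$ for $b\in s_p$. By (7), $K_q[s_p]=tHt^{-1}$. As $r\le\bar p$, $H$ acts faithfully on $\delta_p$ and freely on $\delta_r\setminus\delta_p$; since $t$ preserves both sets, so does $tHt^{-1}$. And $\Pi_p\subseteq\Pi_q$.

By (6), $h^q_a(x)=tet^{-1}(x)=y$. As $q\le r$, $q$ forces $\dot f(x)=y$. And $x\ge\delta_p\ge\varepsilon$. This proves Claim 9, and with it Theorem A. $\blacksquare$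

Hence the existence of a locally finite $\kappa$-maximal cofinitary group is consistent with ZFC and the standing hypotheses, for any such $\kappa$.

## 10. The value of $2^\kappa$, and groups of size at most $\kappa$

**Proof of Theorem B(i).** As $|\mathbb P|=\kappa^+$ and antichains have size $\le\kappa$, there are at most $(\kappa^+)^\kappa=2^\kappa$ nice names for subsets of $\kappa$. So $2^\kappa$ is unchanged. Models with $\kappa^{<\kappa}=\kappa$ and $2^\kappa$ arbitrarily large are obtained by first adding Cohen subsets of $\kappa$. Forcing with $\mathbb P$ over such a model with $2^\kappa>\kappa^+$ gives $|G|=\kappa^+<2^\kappa$.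

**Proof of Theorem B(ii).** Let $G=\{g_i:i<\kappa\}$ (repetitions allowed) be $\kappa$-cofinitary. We construct $f\notin G$ with $\langle G,f\rangle$ $\kappa$-cofinitary. Let $W_i=\langle g_j:j<i\rangle$, so $|W_i|<\kappa$.

**Step 1: building $f$.** Each new value is chosen generic over what has been seen so far. Build an increasing continuous sequence of partial injections $f_i$ ($i<\kappa$) with $|f_i|<\kappa$ and $f_0=\emptyset$, adding at most one pair at each step. At step $i$, bookkeeping gives a point $x$ to be put into the domain (or into the range). If it is already there, let $f_{i+1}=f_i$. Otherwise put $B_i=\mathrm{dom}f_i\cup\mathrm{ran}f_i\cup\{x\}$ and choose $y$ with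
$$gy\notin B_i\ \text{ for all }g\in W_i,\qquad gy\ne y\ \text{ for all }1\ne g\in W_i. \tag{8}$$
This excludes fewer than $\kappa$ values: $|W_iB_i|<\kappa$, and each of the fewer than $\kappa$ many non-identity elements of $W_i$ has fewer than $\kappa$ fixed points, with $\kappa$ regular. Add the pair $(x,y)$ (respectively $(y,x)$). By (8) with $g=1$, $y\notin B_i$; so $f_{i+1}$ is injective, and $y\ne x$. The bookkeeping puts every point into the domain and into the range, so $f=\bigcup_if_i\in S(\kappa)$.

**Step 2: normal form of words.** Every element of the free product $G*\langle X\rangle$ is conjugate to an element of $G$ or to a word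
$$\omega=a_nX^{\varepsilon_n}\cdots a_1X^{\varepsilon_1},\quad n\ge1,\ a_k\in G,\ \varepsilon_k=\pm1,\quad\text{such that } a_k=1\Rightarrow\varepsilon_{k+1}=\varepsilon_k \tag{9}$$
(indices modulo $n$). To see this, among the expressions of all the conjugates take one with the fewest letters $X^{\pm1}$. If it has none, it is an element of $G$. Otherwise rotate it cyclically to the form displayed. If $a_k=1$ and $\varepsilon_{k+1}=-\varepsilon_k$, then $n\ge2$, and after rotation $X^{\varepsilon_{k+1}}a_kX^{\varepsilon_k}$ appears and cancels, giving fewer letters.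

**Step 3: fixed points of $\omega(f)$.** Let $\omega$ be as in (9) and choose $i_0<\kappa$ with all $a_k\in W_{i_0}$. Let $z_0$ be a fixed point of $\omega(f)$, and put $z_k'=f^{\varepsilon_k}(z_{k-1})$, $z_k=a_kz_k'$, so $z_n=z_0$. Step $k$ of this computation uses one pair of $f$, with source $z_{k-1}$ and target $z_k'$. Suppose that some used pair was added at a stage $\ge i_0$. Let $i\ge i_0$ be the last stage at which a used pair was added, $d$ that pair, and $x,y$ as above for stage $i$. All other used pairs are in $f_i$, so all endpoints of used pairs lie in $B_i\cup\{y\}$; and $d$ is the only used pair with $y$ as an endpoint. Let step $k$ use $d$.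

- Step $k$ goes from $x$ to $y$. Then $z_k=a_ky$ is the source of step $k+1$ (cyclically), so it lies in $B_i\cup\{y\}$. As $a_k\in W_{i_0}\subseteq W_i$, (8) gives $a_ky=y$ and then $a_k=1$. Hence $\varepsilon_{k+1}=\varepsilon_k$ by (9). Step $k+1$ has source $y$, so it uses $d$, with exponent $\varepsilon_k$. But with exponent $\varepsilon_k$ the source of $d$ is $x\ne y$, a contradiction.
- Step $k$ goes from $y$ to $x$. Then $y=z_{k-1}$, so $z'_{k-1}=a_{k-1}^{-1}y$ is the target of step $k-1$ (cyclically) and lies in $B_i\cup\{y\}$. Again (8) gives $a_{k-1}=1$, so $\varepsilon_{k-1}=\varepsilon_k$. Step $k-1$ has target $y$, so it uses $d$, with exponent $\varepsilon_k$. But with exponent $\varepsilon_k$ the target of $d$ is $x\ne y$, a contradiction.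

So all used pairs belong to $f_{i_0}$, and $z_0\in\mathrm{dom}f_{i_0}\cup\mathrm{ran}f_{i_0}$. Thus $\omega(f)$ has fewer than $\kappa$ fixed points.

**Step 4: conclusion.** Every element of $\langle G,f\rangle$ is conjugate in $\langle G,f\rangle$ to an element of $G$ or to some $\omega(f)$ with $\omega$ as in (9). Conjugate permutations have equally many fixed points, so $\langle G,f\rangle$ is $\kappa$-cofinitary. Applying Step 3 to $\omega=g^{-1}X$ for $g\in G$ (here $n=1$, and the condition in (9) is trivially true), we see that $g^{-1}f$ has fewer than $\kappa$ fixed points, so $g^{-1}f\ne1$. So $f\notin G$, and $G$ is not maximal. $\square$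

## 11. Small groups and finite permutations inside $G$

**Proof of Theorem B(iii).** Let $Q$ be a nontrivial locally finite group in the extension with $|Q|<\kappa$ (the trivial group embeds trivially). We may take its underlying set to be a cardinal $<\kappa$. Then $Q\in V$, the ground model, because $\mathbb P$ is ${<}\kappa$-closed and adds no new multiplication table of this size. By (5), it suffices to show that conditions $q$ for which $Q$ embeds into $K_q$ are dense.

Given $p$, choose $\nu$ above all levels of $s_p$ and distinct indices $c_z$ of level $\nu$ ($1\ne z\in Q$). Add a block identified with $K_p\times Q$, on which $K_p$ acts by left multiplication on the first coordinate and $h_{c_z}$ by left multiplication by $z$ on the second; let $h_{c_z}=\mathrm{id}$ on $\delta_p$. Keep $\Pi_p$. Call the result $q$. An element of $K_q$ acts on the block as a pair in $K_p\times Q$, and on $\delta_p$ as the $K_p$-component of that pair. So $K_q\cong K_p\times Q$, and $z\mapsto h_{c_z}$, $1\mapsto1$, embeds $Q$ in $K_q$. We check the clauses.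

(C2): a product of two locally finite groups is locally finite, since a finitely generated subgroup lies in the product of its two projections, which are finite. (C3): for $b\in s_p$ the lower part $(s_q)_{<\mathrm{lev}(b)}=(s_p)_{<\mathrm{lev}(b)}$ is unchanged, so restricting a failure to $\delta_p$ gives one for $p$. And $h_{c_z}\notin K_q[s_p]$, because it moves the second coordinate. (C4): let $glz_1=mz_2$, and let $g'$ be the $K_p$-component of $g$. Either both $z_1,z_2$ lie in $\delta_p$, where the group acts through $K_p$ and (C4) for $p$ (with $g'$) applies; or both lie in the block, with first coordinates $c_1,c_2$, say. Then $g'lc_1=mc_2$, so $m=g'\,l\,c_1c_2^{-1}$. (E): $K_q[s_p]\cong K_p$ by restriction, and it acts freely on the block. So $q\le p$. $\square$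

**Proof of Theorem B(iv).** Permutations of a finite set $F$ are products of transpositions of points of $F$. So it suffices that, for $F\subseteq\kappa$ finite and $x\neq y$ in $F$, the set of $q$ having some $c\in s_q$ with $h^q_c\restriction F=(x\,y)$ is dense. Let $p$ be given; by Lemma 7 assume $F\subseteq\delta_p$. We use an orbit swap along the trivial group.

**Step 1: the promise $(0,\emptyset)$.** Lemma 3 does not provide it unless $\delta_p=0$, so we check directly that adding it preserves (C4). Recall $K_p[\emptyset]=\{1\}$.

- The pair $(\gamma_1,u_1),(0,\emptyset)$ with $(\gamma_1,u_1)\in\Pi_p$. Here $m=1$. Consider the set of $l\in K_p[u_1]$ with $glz_1=z_2$. If it is empty, there is nothing to show. If $l_0$ is one of them, then $1\cdot lz_1=l_0z_1$ for every $l$ in the set. So (C4) for $(\gamma_1,u_1),(\gamma_1,u_1)$ gives finite $T,D$ with $l_0\in TlD$, that is, $l\in T^{-1}l_0D^{-1}=:\Phi$, a finite set. Then $1\in\{k^{-1}:k\in\Phi\}\,l\,\{1\}$.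
- The pair $(0,\emptyset),(\gamma_2,u_2)$ with $(\gamma_2,u_2)\in\Pi_p$. Here $l=1$. The set of $m\in K_p[u_2]$ with $gz_1=mz_2$ is finite: if $m_0$ is one of them, then $1\cdot mz_2=m_0z_2$ for all of them, and (C4) for $(\gamma_2,u_2),(\gamma_2,u_2)$ applies as before. Let $T$ be this set and $D=\{1\}$.
- The pair $(0,\emptyset),(0,\emptyset)$. Here $l=m=1$ and $T=D=\{1\}$ works.

So we get a condition $p^+\le p$ with $(0,\emptyset)\in\Pi_{p^+}$.

**Step 2: adding the transposition.** Let $r=p^+\langle\{0\}\rangle$, with block $Z$. Apply Lemma 4 to $r$ with $(\gamma,v)=(0,\emptyset)$, $L=\{1\}$, and the points $x,y$ in the roles of $x',y$. Then $t=(x\,y)$, which is the identity on $Z$. Choose an index $c\notin s_r$, add $h_c=t$, keep $\Pi_r$, and let $q$ be the result, with $\delta_q=\delta_r$. (C2) is Lemma 4(a), and (C4) is Lemma 4(b). For (C3), $K_r$ acts faithfully on $Z$, so restriction to $Z$ gives $\theta:\langle K_r,t\rangle\to K_r$ with $\theta\restriction K_r=\mathrm{id}$ and $\theta(t)=1$. A failure at $b\in s_r$ would give, on applying $\theta$, one for $r$; a failure at $c$ would give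 $t\in K_r$ and so $t=\theta(t)=1$. Finally $q\le r\le p$, since $K_q[s_r]=K_r$ and $\delta_q=\delta_r$. And $h^q_c\restriction F=(x\,y)$. $\blacksquare$
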